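# Toric ideals of twinned order polytopes: which degrees are needed to generate them

## Poset ideals and the configuration $\Omega(P,-Q)$

Throughout, $P=\{p_1,\dots,p_d\}$ and $Q=\{q_1,\dots,q_d\}$ are finite posets with the same number $d\ge 1$ of elements. We identify both ground sets with $[d]=\{1,\dots,d\}$ and write $<_P$, $<_Q$ for the two strict orders. So we have one set with two partial orders on it, and these need not be related.

**Definition 1 (poset ideal).** A subset $I\subseteq[d]$ is a *poset ideal* of $P$ if $i\in I$ and $j<_P i$ imply $j\in I$. The empty set and the whole set are ideals. $\mathcal J(P)$ is the set of all poset ideals of $P$; we write $x_P$ for $x_{[d]}$ and $y_Q$ for $y_{[d]}$ when variables appear below.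

**Example (the running pair).** Let $d=5$ and
$$P:\ 1<2<3<4,\quad 5\text{ isolated};\qquad\qquad Q:\ 4<1<3,\quad 5<2 .$$
An ideal of $P$ is an initial segment of the chain $1,2,3,4$ with or without $5$, so there are $5\cdot 2=10$ ideals. An ideal of $Q$ is an initial segment of $4,1,3$ together with an initial segment of $5,2$, so there are $4\cdot 3=12$. For instance $\{1,3,4\}$ is an ideal of $Q$ but not of $P$, since $2<_P3$.

**Definition 2 (the configuration and its polytope).** For $I\subseteq[d]$ let $\rho(I)=\sum_{i\in I}\mathbf e_i\in\mathbb Z^d$. Put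
$$\Omega(P,-Q)=\{\rho(I):\emptyset\ne I\in\mathcal J(P)\}\cup\{-\rho(J):\emptyset\ne J\in\mathcal J(Q)\}\cup\{\mathbf 0\}.$$
Its convex hull $\Delta(P,-Q)$ is the *twinned order polytope* of $P$ and $Q$.

**Example (opposite chains).** Let $d=2$, $P:1<2$, $Q:2<1$. The nonempty ideals are $\{1\},\{1,2\}$ for $P$ and $\{2\},\{1,2\}$ for $Q$, so
$$\Omega(P,-Q)=\{(1,0),\ (1,1),\ (0,-1),\ (-1,-1),\ (0,0)\}.$$
The polytope is a trapezoid, and the origin is the midpoint of its longer parallel side.

## The toric ideal and its fibers

**Definition 3 (toric ideal).** Fix a field $K$. Let $R$ be the polynomial ring over $K$ in variables $x_I$ ($\emptyset\neq I\in\mathcal J(P)$), $y_J$ ($\emptyset\ne J\in\mathcal J(Q)$) and $z$. Let $\pi:R\to K[t_1^{\pm1},\dots,t_d^{\pm1},s]$ be the $K$-algebra homomorphism with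
$$x_I\mapsto t^{\rho(I)}s,\qquad y_J\mapsto t^{-\rho(J)}s,\qquad z\mapsto s .$$
The *toric ideal* is $I_\Omega=I_{\Omega(P,-Q)}=\ker\pi$. We use the convention $x_\emptyset=y_\emptyset=z$, which is consistent with these formulas.

**Example.** For the running pair $R$ has $9+11+1=21$ variables. The monomials $x_{\{1,2,5\}}z$ and $x_{\{1,2\}}x_{\{5\}}$ both map to $t_1t_2t_5s^2$, so their difference is in $I_\Omega$.

**Definition 4 (fiber).** The *fiber* $(v,n)\in\mathbb Z^d\times\mathbb Z$ is the set of monomials $N$ with $\pi(N)=t^vs^n$. All its members have total degree $n$.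

**Example.** For $d=1$ there are three variables $x,y,z$, mapping to $ts$, $t^{-1}s$, $s$. The fiber $(0,2)$ is $\{xy,\,z^2\}$.

Giving a monomial $N$ the degree $(v,n)$ of its fiber makes $R$ a $\mathbb Z^d\times\mathbb Z$-graded ring; call this the *fine grading*. Since $\pi$ sends different fibers to multiples of different monomials, a polynomial is in $I_\Omega$ exactly when each of its fine-graded components is. If $h=\sum_N c_NN$ is homogeneous of degree $(v,n)$, then $\pi(h)=(\sum_N c_N)\,t^vs^n$. Hence such an $h$ lies in $I_\Omega$ if and only if its coefficients sum to $0$. In that case, fixing any $N_0$ in the fiber, $h=\sum_N c_N(N-N_0)$. So $I_\Omega$ is spanned over $K$ by differences of two monomials in a common fiber.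

We recall what "a generator of degree $n$ is needed" means. The ideal $I_\Omega$ is graded by total degree, and a minimal homogeneous generating set contains exactly $\dim_K (I_\Omega)_n/R_1(I_\Omega)_{n-1}$ elements of degree $n$. We say that $I_\Omega$ *has a minimal generator of degree $n$* if this number is positive. If $I_\Omega$ is generated in degrees at most $r$, then it has no minimal generator of degree above $r$. No degree-one form lies in $I_\Omega$, since the variables map to pairwise distinct monomials.

## Common linear extensions and the digraph $D(P,Q)$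

**Definition 5 (common linear extension).** A *common linear extension* of $P$ and $Q$ is a permutation $i_1i_2\cdots i_d$ of $[d]$ such that $a<b$ whenever $i_a<_Pi_b$, and also $a<b$ whenever $i_a<_Qi_b$.

**Definition 6 (the digraph $D(P,Q)$ and the number $\ell(P,Q)$).** $D(P,Q)$ is the digraph on $[d]$ with an arc $i\to j$ whenever $i<_Pj$ or $i<_Qj$. The number $\ell(P,Q)$ is the largest size of a strongly connected component of $D(P,Q)$.

There are no loops, so $\ell(P,Q)=1$ exactly when $D(P,Q)$ has no directed cycle. An acyclic digraph can be listed so that all arcs go forward, and such a list is exactly a common linear extension. Hence $\ell(P,Q)=1$ if and only if $P$ and $Q$ have a common linear extension.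

**Example.** For opposite chains on two elements, $1\to2\to1$ and $\ell=2$. For the running pair we have the cycle $1\to2\to3\to4$ (from $P$) and $4\to1$ (from $Q$), while $5$ has no incoming arc. So the components are $\{1,2,3,4\}$ and $\{5\}$, and $\ell=4$.

## Quadratic generation for arbitrary pairs

Recall that a Gröbner basis of an ideal, for a given monomial order, is a finite subset of the ideal whose leading monomials generate the ideal of all leading monomials; such a subset generates the ideal. Hibi and Matsuda, in "Quadratic Gröbner bases of twinned order polytopes", arXiv:1505.04289 (2015), show: *if $P$ and $Q$ possess a common linear extension, then $I_{\Omega(P,-Q)}$ has a quadratic Gröbner basis with respect to a reverse lexicographic order in which $z$ is the smallest variable.* In particular the ideal is then generated by quadrics. The same source poses the following.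

**Conjecture.** Let $P$ and $Q$ be arbitrary finite posets with $|P|=|Q|=d$. Then $I_{\Omega(P,-Q)}$ is generated by quadratic binomials.

In plain words: two monomials of the same fiber represent the same lattice point as a sum of $n$ points of $\Omega(P,-Q)$. Can we always pass from one representation to the other by exchanging only two summands at a time? The answer is no, and the lecture proves the following statements.

**Theorem 1 (the conjecture is false).** For the running pair, with $d=5$, the ideal $I_{\Omega(P,-Q)}$ is not generated by quadrics; it has a minimal generator of degree $3$.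

**Theorem 2 (upper bound).** For all $P,Q$ with $|P|=|Q|=d$, the ideal $I_{\Omega(P,-Q)}$ is generated by binomials of degree at most
$$\max\{2,\ \min\{\ell(P,Q),\,d-2\}\}.$$
In particular it is generated by quadratic binomials whenever $d\le4$, and whenever $\ell(P,Q)\le2$.

**Theorem 3 (lower bound, sharpness).** Let $m\ge2$.

1. For every $d\ge2m+1$ there are $P,Q$ with $|P|=|Q|=d$ such that $I_{\Omega(P,-Q)}$ has a minimal generator of degree $m+1$.
2. For every $d\ge3m$ there are such $P,Q$ with moreover $\ell(P,Q)=m+1$. Thus the bound $\max\{2,\ell\}$ is attained for every $\ell\ge3$.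

**Corollary 4.** Let $D(d)$ be the maximum, over all $P,Q$ with $|P|=|Q|=d$, of the largest degree of a minimal generator of $I_{\Omega(P,-Q)}$. Then $D(d)=2$ for $1\le d\le4$, $D(5)=3$, and
$$\lfloor (d+1)/2\rfloor\le D(d)\le d-2\qquad\text{for all }d\ge5 .$$
So the conjecture holds for all pairs on $d$ elements exactly when $d\le 4$, and no degree bound is valid for all $d$.

The case $\ell(P,Q)\le 2$ of Theorem 2 extends the quadratic-generation consequence of the Hibi–Matsuda theorem, which is the case $\ell=1$. It speaks of generators only, not of Gröbner bases.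

## One and two elements by hand

For $d=1$ the variables $x,y,z$ map to $ts,t^{-1}s,s$. The quadric $xy-z^2$ lets us replace $xy$ by $z^2$ as long as possible, and we end at $x^az^c$ or $y^bz^c$. Such a monomial is determined by its fiber: the exponent $v$ gives $a$ or $b$, and the total degree gives $c$. So any two monomials of a fiber reduce to the same one, and $I_\Omega=(xy-z^2)$.

For $d=2$ the only pair without a common linear extension is, up to relabeling, the pair of opposite chains $P:1<2$, $Q:2<1$. Write
$$a=x_{\{1\}}\ (1,0),\quad b=x_{\{1,2\}}\ (1,1),\quad c=y_{\{2\}}\ (0,-1),\quad e=y_{\{1,2\}}\ (-1,-1).$$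
Three quadrics are visible: $bc-az$, $be-z^2$ and $ae-cz$. Use them to replace $bc$, $be$, $ae$ by $az$, $z^2$, $cz$. Each replacement raises the exponent of $z$, so we must stop, at a monomial divisible by none of $bc,be,ae$. Apart from $z$, its variables lie in $\{a,b\}$, in $\{a,c\}$ or in $\{c,e\}$. The cones spanned by $(1,1),(1,0)$, by $(1,0),(0,-1)$ and by $(0,-1),(-1,-1)$ meet only along common faces, and in each pair the two vectors are linearly independent. So $v$ determines the exponents of $a,b,c,e$, and $n$ determines that of $z$. Again every fiber reduces to a single monomial, and the three quadrics generate $I_\Omega$.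

So the lack of a common linear extension alone does not force generators of higher degree. The quadric to watch is $be-z^2=x_{\{1,2\}}y_{\{1,2\}}-z^2$: it removes two elements at once from an $x$-ideal and a $y$-ideal.

## Counting functions and sorted monomials

We now replace monomials by pairs of functions, which are easier to compare. For a monomial
$$N=\prod_{r=1}^{\alpha}x_{I_r}\prod_{t=1}^{\beta}y_{J_t}\;z^{e}\qquad(\text{all }I_r,J_t\ne\emptyset)$$
put
$$f(i)=\#\{r:i\in I_r\},\qquad g(i)=\#\{t:i\in J_t\}\qquad(i\in[d]).$$
If $N$ is in the fiber $(v,n)$, then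
$$f-g=v,\qquad \alpha+\beta\le n,\qquad 0\le f\le\alpha,\qquad 0\le g\le\beta .\tag{1}$$
Moreover $f$ is *order-reversing on $P$*, meaning that $i<_Pj$ implies $f(i)\ge f(j)$, because every ideal containing $j$ contains $i$. Likewise $g$ is order-reversing on $Q$.

Write $M(\cdot)$ for the maximum of a function on $[d]$.

**Definition 7 (the set $F(v,n)$ and sorted monomials).** $F(v,n)$ is the set of pairs $(f,g)$ of functions $[d]\to\mathbb Z_{\ge0}$ such that $f$ is order-reversing on $P$, $g$ is order-reversing on $Q$, $f-g=v$ and $M(f)+M(g)\le n$. For $(f,g)\in F(v,n)$ let $I_i=\{f\ge i\}$ and $J_j=\{g\ge j\}$. The *sorted monomial* of $(f,g)$ is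
$$z^{\,n-M(f)-M(g)}\prod_{i=1}^{M(f)}x_{I_i}\prod_{j=1}^{M(g)}y_{J_j}.$$

By (1), each monomial of the fiber gives a pair in $F(v,n)$. Conversely, $I_i$ is an ideal of $P$ because $f$ is order-reversing, it is nonempty for $1\le i\le M(f)$, and $\sum_i 1_{I_i}=f$; the same holds for $g$. So the sorted monomial lies in the fiber $(v,n)$ and has counting functions $(f,g)$.

**Example.** For the running pair, $x_{\{1,2\}}x_{\{5\}}^2$ has $f=(1,1,0,0,2)$ and $g=0$. Its sorted monomial is $x_{\{1,2,5\}}x_{\{5\}}z$.

**Definition 8 ($r$-connected).** Two monomials of a fiber are *$r$-connected* if one passes from one to the other by finitely many steps, each of which replaces a factor $N_1$ of degree at most $r$ by a monomial $N_2$ in the same fiber as $N_1$.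

If in every fiber all monomials are $r$-connected, then $I_\Omega$ is generated by binomials of degree at most $r$. Indeed, along a path from $N$ to $N'$ the difference $N-N'$ telescopes into terms $W(N_1-N_2)$ with $N_1-N_2\in I_\Omega$ of degree at most $r$, and such differences $N-N'$ span $I_\Omega$.

**Lemma 5.** Monomials of a fiber with the same pair $(f,g)$ are $2$-connected.

*Proof.* The aim is to reach the sorted monomial from any monomial with the given pair. If two $x$-indices $I,I'$ are incomparable under inclusion, use $x_Ix_{I'}-x_{I\cap I'}x_{I\cup I'}\in I_\Omega$ (with $x_\emptyset=z$ if $I\cap I'=\emptyset$). Since $1_I+1_{I'}=1_{I\cap I'}+1_{I\cup I'}$, the pair $(f,g)$ is unchanged. The sum of $|I|^2$ over the $x$-indices strictly increases, because $|I\cap I'|+|I\cup I'|=|I|+|I'|$ and the two new sizes are further apart. This sum is at most $nd^2$, so the process stops, with the $x$-indices forming a chain $K_1\supseteq\dots\supseteq K_\alpha$ of nonempty sets with $\sum_r1_{K_r}=f$. For a chain this forces $K_i=\{f\ge i\}$ and $\alpha=M(f)$. Do the same with the $y$-indices. The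 exponent of $z$ is then fixed by the total degree $n$. $\square$

For $r\ge2$ we may therefore speak of $r$-connectedness of elements of $F(v,n)$: it does not matter which monomials represent them.

**Lemma 6.** If $F(v,n)$ is nonempty, it has a least element $(f_0,g_0)$: for all $(f,g)\in F(v,n)$ we have $f_0\le f$ and $g_0\le g$ pointwise.

*Proof.* Let $(f,g),(f',g')\in F(v,n)$. Then $\min(f,f')=\min(v+g,v+g')=v+\min(g,g')$. Pointwise minima of order-reversing functions are order-reversing, and maxima do not increase. So $(\min(f,f'),\min(g,g'))\in F(v,n)$. The set $F(v,n)$ is finite, as all values are at most $n$, so the minimum of all its elements is in it. $\square$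

The goal is now concrete: *walk from any $(f,g)$ down to $(f_0,g_0)$ by steps of small degree.*

## Cancelling one element at a time

The natural first attempt is to lower $f$ and $g$ at one element $s$. In the sorted monomial the natural factors to touch are $x_{I_i}$ with $i=f(s)$ and $y_{J_j}$ with $j=g(s)$, the smallest sets containing $s$. We want to use the quadric
$$x_{I_i}y_{J_j}-x_{I_i\setminus\{s\}}\,y_{J_j\setminus\{s\}} .$$
This needs $s$ to be maximal in $I_i$ for $P$ and maximal in $J_j$ for $Q$. An element $t>_Ps$ lies in $I_i$ if and only if $f(t)\ge f(s)$, that is, $f(t)=f(s)$. So the obstructions are exactly the arcs of the following digraph.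

**Definition 9 (the digraph $G(f,g)$, closed sets).** For $(f,g)\in F(v,n)$ the digraph $G(f,g)$ on $[d]$ has arcs

- $s\to t$ of type $P$, if $s<_Pt$ and $f(s)=f(t)$;
- $s\to t$ of type $Q$, if $s<_Qt$ and $g(s)=g(t)$.

It is a subgraph of $D(P,Q)$. A set $S\subseteq[d]$ is *closed* if $s\in S$ and $s\to t$ imply $t\in S$.

An arc $s\to t$ says that $s$ cannot be removed unless $t$ is removed too.

**Lemma 7.** Let $(f,g)\in F(v,n)$, $(f,g)\ne(f_0,g_0)$, and $U=\{f>f_0\}=\{g>g_0\}$. Then $U$ is nonempty and closed in $G(f,g)$, and $f,g\ge1$ on $U$.

*Proof.* The two descriptions of $U$ agree since $f-f_0=g-g_0$, and $U\neq\emptyset$ since the pairs differ. On $U$ we have $f>f_0\ge0$ and $g>g_0\ge 0$. Suppose $s\in U$, $s<_Pt$, $f(s)=f(t)$ but $t\notin U$. Then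
$$f_0(t)=f(t)=f(s)>f_0(s)\ge f_0(t),$$
a contradiction. If $s\in U$, $s<_Qt$, $g(s)=g(t)$ and $t\notin U$, then $g_0(t)=g(t)=g(s)>g_0(s)\ge g_0(t)$, again a contradiction. $\square$

Suppose first that there is a common linear extension. Choose $s\in U$ as late as possible in it. An arc $s\to t$ would lead to $t\in U$, by Lemma 7, and $t$ comes later, which is impossible. So $\{s\}$ is closed, $s$ can be cancelled by a quadric, and $\sum g$ drops. Repeating this reaches $(f_0,g_0)$. The attempt thus proves quadratic generation when $\ell(P,Q)=1$.

Without a common linear extension it can get stuck. For the running pair take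
$$B=x_{\{1,2,3,4,5\}}\,x_{\{1,5\}}\,y_{\{1,3,4\}},\qquad A=x_{\{1,2,5\}}\,x_{\{5\}}\,z .$$
All indices are ideals of the right posets, and
$$\pi(B)=\pi(A)=t_1t_2t_5^2s^3,\qquad\text{so } v=(1,1,0,0,2),\ n=3 .$$
The pair of $B$ is $f=(2,1,1,1,2)$, $g=(1,0,1,1,0)$; that of $A$ is $f=(1,1,0,0,2)$, $g=0$. The latter is the least element, because $g=0$ cannot be lowered. Here $U=\{1,3,4\}$, and
$$3\to4\ \ (\text{type }P,\ f=1),\qquad 4\to1,\quad 1\to3\ \ (\text{type }Q,\ g=1).$$
Each of the three elements to be cancelled waits for another one. This is the exact point where the attempt stops.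

Being stuck is not yet a disproof: there might be a detour through pairs that are not below $(f,g)$, and in fact the proof of Theorem 2 will use one. To disprove the conjecture we need a reason why *no* quadratic step leaves $B$.

## A monomial coprime to its fiber, and a cubic generator for $d=5$

**Lemma 8.** Suppose a fiber $(v,n)$ contains at least two monomials, and one of them, $N$, is coprime to every other monomial of the fiber. Then $I_\Omega$ is not generated by elements of total degree less than $n$. Moreover, every generating set of elements homogeneous for total degree contains an element of degree $n$; that is, $I_\Omega$ has a minimal generator of degree $n$.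

*Proof.* Suppose no generator of degree $n$ is needed. Then $(I_\Omega)_n=R_1(I_\Omega)_{n-1}$: an element of degree $n$ is a combination of generators of degree less than $n$ with homogeneous coefficients of positive degree. (If generators of total degree less than $n$ are not homogeneous, replace them by their homogeneous components, which also lie in $I_\Omega$.)

Let $N'\neq N$ be in the fiber. Then $N-N'\in (I_\Omega)_n$. Taking fine-graded components of degree $(v,n)$ we can write
$$N-N'=\sum_u u\,h_u,$$
where $u$ runs over the variables and each $h_u\in I_\Omega$ is homogeneous for the fine grading, with $uh_u$ of degree $(v,n)$. The monomial $N$ has coefficient $1$ on the left, so some $uh_u$ contains $N$ with nonzero coefficient; in particular $u\mid N$. The coefficients of $h_u$ sum to $0$, so $uh_u$ contains another monomial $N''\ne N$. It lies in the fiber $(v,n)$, and $u$ divides both $N$ and $N''$. This contradicts coprimality. $\square$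

**Example.** For $d=1$, in the fiber $\{xy,z^2\}$ the monomial $xy$ is coprime to $z^2$. So a generator of degree $2$ is needed, in agreement with $I_\Omega=(xy-z^2)$.

**Proof of Theorem 1.** We show that $B$ is coprime to every other monomial of its fiber, which also contains $A\neq B$. Lemma 8 with $n=3$ then gives the theorem.

**Step 1: restrict the possible pairs $(f,g)$.** Take a monomial of the fiber, with $\alpha,\beta,f,g$ as in (1), and write $f_i=f(i)$, $g_i=g(i)$. We know
$$f-g=(1,1,0,0,2),\quad \alpha+\beta\le3,\quad f_1\ge f_2\ge f_3\ge f_4,\quad g_4\ge g_1\ge g_3,\quad g_5\ge g_2 .$$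
From $2+2g_5=f_5+g_5\le\alpha+\beta\le3$ we get $g_5=0$ and $f_5=2$. Hence $g_2=0$ and $f_2=1$. Next,
$$f_4=g_4\ge g_1=f_1-1\ge g_3=f_3\ge f_4 .$$
So equality holds throughout: $f_3=f_4=f_1-1=g_1=g_3=g_4=:k$. Finally $k=f_3\le f_2=1$.

**Step 2: the case $k=1$ gives only $B$.** Now $f=(2,1,1,1,2)$ and $g=(1,0,1,1,0)$. So $\alpha\ge2$ and $\beta\ge1$, hence $\alpha=2$, $\beta=1$, and $z$ does not occur. The single $y$-index is $\{1,3,4\}$. Both $x$-indices contain $1$ and $5$, since $f_1=f_5=2$. Exactly one of them contains $4$; as an ideal of $P$ it contains $1,2,3,4$, so it is $\{1,2,3,4,5\}$. Since $f_2=f_3=f_4=1$, the other contains none of $2,3,4$, so it is $\{1,5\}$. The monomial is $B$.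

**Step 3: the case $k=0$ gives monomials coprime to $B$.** Now $f=(1,1,0,0,2)$ and $g=0$. No $y$ occurs, and no $x$-index contains $3$, so neither $y_{\{1,3,4\}}$ nor $x_{\{1,2,3,4,5\}}$ occurs. Exactly one $x$-index contains $1$, and exactly one contains $2$. The one containing $2$ also contains $1$, so they are the same index. Hence $\{1,5\}$, which contains $1$ but not $2$, does not occur. The monomial shares no variable with $B$. $\blacksquare$

## Cancelling a closed set

We return to walking down to $(f_0,g_0)$, now with the purpose of bounding degrees. If elements block one another in a cycle, we remove the whole cycle at once. The next lemma says that this is always possible and what it costs.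

**Lemma 9 (the move).** Let $(f,g)\in F(v,n)$ and let $S\ne\emptyset$ be closed in $G(f,g)$ with $f,g\ge1$ on $S$. Then $(f-1_S,g-1_S)\in F(v,n)$, and it is $r$-connected to $(f,g)$ for every $r\ge\max\{2,|f(S)|+|g(S)|\}$. Here $f(S)$ and $g(S)$ denote the sets of values on $S$.

*Proof.* Put $S_i=S\cap\{f=i\}$ and $S^j=S\cap\{g=j\}$. We first check that $I_i\setminus S_i$ is an ideal of $P$. Let $y<_Px$ with $x\in I_i\setminus S_i$. Then $y\in I_i$. If $y\in S_i$, then $i=f(y)\ge f(x)\ge i$, so $f(x)=f(y)$ and $y\to x$ in $G(f,g)$. Since $S$ is closed, $x\in S$, and $f(x)=i$ gives $x\in S_i$, a contradiction. So $y\in I_i\setminus S_i$. In the same way $J_j\setminus S^j$ is an ideal of $Q$: if $y<_Qx\in J_j\setminus S^j$ and $y\in S^j$, then $j=g(y)\ge g(x)\ge j$, so $y\to x$, so $x\in S^j$, a contradiction.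

The sets $S_i$, $i\in f(S)$, partition $S$, and so do the sets $S^j$, $j\in g(S)$. So passing from the $I_i$ to the $I_i\setminus S_i$ subtracts $1_S$ from the $x$-count, passing from the $J_j$ to the $J_j\setminus S^j$ subtracts $1_S$ from the $y$-count, and these cancel in the exponent. Hence
$$\prod_{i\in f(S)}x_{I_i}\prod_{j\in g(S)}y_{J_j}-\prod_{i\in f(S)}x_{I_i\setminus S_i}\prod_{j\in g(S)}y_{J_j\setminus S^j}\ \in I_\Omega .\tag{2}$$
All $i\in f(S)$ and $j\in g(S)$ are at least $1$, so the first product divides the sorted monomial of $(f,g)$. Replacing it by the second product gives a monomial of the same fiber with pair $(f-1_S,g-1_S)$. This pair belongs to $F(v,n)$ because it comes from a monomial of the fiber. The step has degree $|f(S)|+|g(S)|$. $\square$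

**Example.** In the pair of $B$ above, $S=\{1,3,4\}$ is closed, $f(S)=\{1,2\}$, $g(S)=\{1\}$, $S_1=\{3,4\}$, $S_2=\{1\}$, $S^1=S$. The binomial (2) is $x_{\{1,2,3,4,5\}}x_{\{1,5\}}y_{\{1,3,4\}}-x_{\{1,2,5\}}x_{\{5\}}z=B-A$, of degree $3$.

Two special cases will be used. If $|S|=1$, the move has degree $2$. And if $f,g\ge1$ everywhere, then $I_1=J_1=[d]$, so $x_Py_Q$ divides the sorted monomial, and the quadric $x_Py_Q-z^2$ leads from $(f,g)$ to $(f-1,g-1)$. This second move costs only $2$ however many values $f$ and $g$ take.

**Choice of $S$.** Let $(f,g)\ne(f_0,g_0)$ and let $U$ be as in Lemma 7. Let $S$ be a terminal strongly connected component of the restriction $G(f,g)|_U$, that is, one that no arc of $G(f,g)|_U$ leaves; it exists because $U\ne\emptyset$ is finite. Since no arc of $G(f,g)$ leaves $U$, the set $S$ is closed in $G(f,g)$. Also $f,g\ge1$ on $S$. As $G(f,g)$ is a subgraph of $D(P,Q)$, the set $S$ lies in one strongly connected component of $D(P,Q)$, so $|S|\le\ell(P,Q)$. This $S$ is fixed for the next two sections.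

## Counting values on a strongly connected set

The move for $S$ costs $|f(S)|+|g(S)|$, which a priori could be as large as $2|S|$. The cyclic structure of $S$ brings this down to $|S|$.

**Lemma 10.** If $|S|\ge2$, then $|f(S)|+|g(S)|\le|S|$.

*Proof.* **Step 1: encode values by a connected graph.** Let $\Gamma$ be the bipartite multigraph with vertex set the disjoint union $f(S)\sqcup g(S)$, and one edge for each $s\in S$, joining $f(s)$ to $g(s)$. Every vertex lies on an edge. An arc $s\to t$ of $G(f,g)$ means that the edges of $s$ and $t$ share a vertex, namely $f(s)=f(t)$ or $g(s)=g(t)$. Since $S$ is strongly connected, $\Gamma$ is connected.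

**Step 2: find a closed trail, to show that $\Gamma$ is not a tree.** Since $|S|\ge2$ and $S$ is strongly connected, $G(f,g)|_S$ has a simple directed cycle. Fix one type, $P$ or $Q$, for each of its arcs. They cannot all be of type $P$, since that would give $s<_P\dots<_Ps$; likewise not all of type $Q$. So both types occur. Merge each maximal cyclic run of arcs of the same type into one arc: along a run of type $P$ the value of $f$ is constant and, by transitivity, the first element is $<_P$ the last; similarly for $Q$ and $g$. The types of the merged arcs alternate around the cycle, so their number is $2q$ with $q\ge1$. We obtain distinct elements $s_1,\dots,s_{2q}$ such that cyclically consecutive ones have alternately equal $f$ and equal $g$. In $\Gamma$, their edges form a closed trail: consecutive edges meet alternately in a vertex of $f(S)$ and in a vertex of $g(S)$, and the $2q\ge2$ edges are distinct. (For $q=1$ these are two parallel edges.) So $\Gamma$ is not a forest.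

**Step 3: count.** A connected graph that is not a tree has at least as many edges as vertices. Hence $|S|\ge|f(S)|+|g(S)|$. $\square$

**Example.** For $B$ and $S=\{1,3,4\}$ the graph $\Gamma$ has vertices $f=1$, $f=2$, $g=1$. The edges of $3$ and $4$ both join $f=1$ to $g=1$; the edge of $1$ joins $f=2$ to $g=1$. There are three vertices and three edges, so equality holds. For opposite chains with $f$ and $g$ constant on $\{1,2\}$, $\Gamma$ is a double edge and the cost is $2$.

## When at most one element stays outside $S$

Lemmas 9 and 10 give the bound $\max\{2,\ell\}$. To get $d-2$ as well, we must treat $|S|\ge d-1$ with quadrics only. The quadric $x_Py_Q-z^2$ does this if $S=[d]$; if one element $w$ is missing, it has to be adapted.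

**Lemma 11.** If $|S|\ge d-1$, then $(f,g)$ is $2$-connected to some $(f',g')\in F(v,n)$ with $\sum g'<\sum g$.

*Proof.* If $|S|=d$, then $f,g\ge1$ everywhere, and $x_Py_Q-z^2$ leads to $(f-1,g-1)$. This includes $d=1$. So let $d\ge2$ and $[d]\setminus S=\{w\}$. Recall that $S\ne\emptyset$ is closed and $f,g\ge1$ on $S$.

**Case 1: $f(w)\ge1$ and $g(w)\ge1$.** Again all values are at least $1$, and $x_Py_Q-z^2$ leads to $(f-1,g-1)$.

**Case 2: $f(w)=g(w)=0$.** Then $I_1=J_1=S$ as subsets of $[d]$. So $S$ is an ideal of both posets, $x_Sy_S-z^2\in I_\Omega$, and it leads to $(f-1_S,g-1_S)$.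

**Case 3: $g(w)=0$ and $f(w)\ge1$.** Then $I_1=[d]$ and $J_1=S$.

Suppose first that $w$ is minimal in $P$. Then $\{w\}$ is an ideal of $P$, and $x_Py_S-x_{\{w\}}z\in I_\Omega$, since $1_{[d]}-1_S=1_{\{w\}}$. This quadric leads to $(f-1_S,g-1_S)$.

Now suppose that $w$ is not minimal in $P$. Here we take a detour: first go *up* at $w$, so that all values become positive, then apply $x_Py_Q-z^2$. Every $t<_Pw$ lies in $S$ and satisfies $f(t)>f(w)$; otherwise $f(t)=f(w)$, so $t\to w$, and closedness would give $w\in S$. Consider $(f+1_{\{w\}},g+1_{\{w\}})$. We check that it is in $F(v,n)$.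

- The difference is still $v$.
- The function $f+1_{\{w\}}$ is order-reversing on $P$: for $t<_Pw$ we have $f(t)\ge f(w)+1$, and for $t>_Pw$ we have $f(t)\le f(w)$.
- The function $g+1_{\{w\}}$ is order-reversing on $Q$: every $t<_Qw$ lies in $S$, so $g(t)\ge1=g(w)+1$; and for $t>_Qw$ we have $g(t)\le g(w)$.
- The maxima do not change. Since $w$ is not minimal in $P$, there is some $t<_Pw$, and $f(w)+1\le f(t)\le M(f)$. Also $g(w)+1=1\le M(g)$, since $g\ge1$ on $S\ne\emptyset$.

In the digraph of this new pair, $\{w\}$ is closed: if $t>_Pw$, then $f(t)\le f(w)<f(w)+1$, and if $t>_Qw$, then $g(t)\le g(w)=0<1$, so no arc leaves $w$. The move of Lemma 9 for $\{w\}$ has degree $2$ and leads from $(f+1_{\{w\}},g+1_{\{w\}})$ to $(f,g)$. Steps are reversible, so the two pairs are $2$-connected. All values of $f+1_{\{w\}}$ and $g+1_{\{w\}}$ are at least $1$, so $x_Py_Q-z^2$ leads from this pair to $(f+1_{\{w\}}-1,\ g+1_{\{w\}}-1)=(f-1_S,g-1_S)$.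

**Case 4: $f(w)=0$ and $g(w)\ge1$.** This is Case 3 with the roles of $P$ and $Q$ exchanged; we write it out. Now $J_1=[d]$ and $I_1=S$. If $w$ is minimal in $Q$, then $x_Sy_Q-y_{\{w\}}z\in I_\Omega$, since $1_S-1_{[d]}=-1_{\{w\}}$, and it leads to $(f-1_S,g-1_S)$. If $w$ is not minimal in $Q$, then every $t<_Qw$ lies in $S$ and has $g(t)>g(w)$, since otherwise $t\to w$ and $w\in S$. In the pair $(f+1_{\{w\}},g+1_{\{w\}})$ the second function is order-reversing on $Q$ by this. The first is order-reversing on $P$, because every $t<_Pw$ lies in $S$ and has $f(t)\ge1=f(w)+1$. The maxima do not change, because $g(w)+1\le g(t)\le M(g)$ for some $t<_Qw$, and $f(w)+1=1\le M(f)$. So the pair is in $F(v,n)$. The set $\{w\}$ is closed for it: if $t>_Pw$, then $f(t)\le f(w)=0<1$; if $t>_Qw$, then $g(t)\le g(w)<g(w)+1$. Hence it is $2$-connected to $(f,g)$, and since all its values are at least $1$, $x_Py_Q-z^2$ leads from it to $(f-1_S,g-1_S)$.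

In every case $\sum g$ has dropped by $|S|\ge1$ or by $d$. $\square$

**Proof of Theorem 2.** Put $r=\max\{2,\min\{\ell(P,Q),d-2\}\}$. We show that every $(f,g)\in F(v,n)$ is $r$-connected to $(f_0,g_0)$. Let $(f,g)\ne(f_0,g_0)$ and choose $S$ as above. We claim that $(f,g)$ is $r$-connected to an element of $F(v,n)$ with smaller $\sum g$.

- If $|S|\ge d-1$, this is Lemma 11, with degree $2$.
- If $|S|=1$, the move of Lemma 9 has degree $2$.
- If $2\le|S|\le d-2$, the move has degree at most $|S|\le\min\{\ell(P,Q),d-2\}$, by Lemma 10 and $|S|\le\ell(P,Q)$.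

Since $\sum g$ is a nonnegative integer, repeating this ends after finitely many steps, and it can end only at $(f_0,g_0)$. So all elements of $F(v,n)$ are $r$-connected. With Lemma 5, all monomials of each fiber are $r$-connected, and $I_\Omega$ is generated by binomials of degree at most $r$.

If $d\le4$ or $\ell(P,Q)\le2$, then $r=2$; as $I_\Omega$ contains no linear forms, it is generated by quadratic binomials. $\blacksquare$

For the running pair $\ell=4$ and $d-2=3$, so Theorem 2 gives the bound $3$, and by Theorem 1 this is the exact largest degree.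

## Cycles that need degree $m+1$

We now make the obstruction of Theorem 1 long. Equality in Lemma 10 means that $\Gamma$ is connected with as many edges as vertices. A simple way to have this with $m+1$ vertices is: one value of $g$, the values $1,\dots,m$ of $f$, one edge for each value, and one additional edge for the value $1$. So we want elements $a_1,\dots,a_m,c$ with $f(a_i)=i$, $f(c)=1$ and $g\equiv1$, arranged in the cycle $a_1\to c\to a_2\to\dots\to a_m\to a_1$ with first arc from $P$ and the others from $Q$. The remaining elements pin down the values of $f$ and $g$, to force that nothing else happens in the fiber.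

**Construction.** Let $m\ge2$. The elements are $a_1,\dots,a_m$, $c$, $h$; $w_i,w_i'$ for $1\le i\le m-1$; and $u_1,\dots,u_e$ with $e\ge0$. There are two variants. In (I), $w_i'=w_i$ for all $i$, so $d=2m+1+e$. In (II), all $w_i,w_i'$ are distinct, so $d=3m+e$. The orders are generated by the following relations, with $1\le i\le m-1$ and $1\le j\le e$:
$$P:\quad a_1<c;\qquad a_{i+1}<w_i,\qquad w_i'<a_i,\qquad w_i'<w_i\ \ (\text{only in (II)});$$
$$Q:\quad c<a_2<a_3<\dots<a_m<a_1;\qquad h<w_i,\quad h<w_i',\quad h<u_j .$$
These are partial orders. For $Q$ this is clear: a chain, and a minimal element $h$ below an antichain. For $P$ in (I), the non-isolated part is the chain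
$$a_m<w_{m-1}<a_{m-1}<\dots<w_1<a_1<c .$$
For $P$ in (II), the generating relations strictly increase the function with value $0$ on the $w_i'$, $h$, $u_j$, value $1$ on the $a_i$, and value $2$ on the $w_i$ and $c$; so there are no cycles.

**Example.** Variant (I) with $m=2$, $e=0$ is the running pair, with $(a_2,w_1,a_1,c,h)=(1,2,3,4,5)$. Variant (II) with $m=2$, $e=0$ has $d=6$ and
$$P:\ w_1'<a_1<c,\quad a_2<w_1,\quad w_1'<w_1;\qquad\qquad Q:\ c<a_2<a_1,\quad h<w_1,\quad h<w_1'.$$

**Two monomials.** Let $S=\{a_1,\dots,a_m,c\}$; it is an ideal of $Q$. For $1\le i\le m$ let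
$$I_i=\{a_j:j\ge i\}\cup\{w_j,w_j':j\ge i\}\cup\{h\}\cup E_i,\qquad E_1=\{c\},\quad E_i=\emptyset\ (i\ge2),$$
$$I_i'=\{a_j:j>i\}\cup\{w_j,w_j':j\ge i\}\cup\{h\}.$$
We check that these are ideals of $P$; it suffices to go through the generating relations.

- $a_1<c$: the element $c$ is only in $I_1$, and $a_1\in I_1$.
- $a_{j+1}<w_j$: if $w_j$ is in $I_i$ or in $I_i'$, then $j\ge i$, so $j+1>i$ and $a_{j+1}$ is in both $I_i$ and $I_i'$.
- $w_j'<a_j$ (with $j\le m-1$): if $a_j\in I_i$, then $j\ge i$ and $w_j'\in I_i$; if $a_j\in I_i'$, then $j>i$ and $w_j'\in I_i'$.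
- $w_j'<w_j$: both are in $I_i$ and $I_i'$ exactly when $j\ge i$.

Put
$$B=y_S\prod_{i=1}^mx_{I_i},\qquad A=z\prod_{i=1}^mx_{I_i'} .$$
Both have degree $m+1$. In $B$ the element $a_j$ is counted $j$ times by the $x$-indices and once by $y_S$; $c$ is counted once by each; $w_j$ and $w_j'$ are counted $j$ times, $h$ is counted $m$ times, and $u_j$ never. In $A$ the element $a_j$ is counted for $i<j$, so $j-1$ times; $c$ never; $w_j,w_j'$ exactly $j$ times; $h$ exactly $m$ times. So both lie in the fiber $(v,m+1)$ with
$$v(a_j)=j-1,\quad v(c)=0,\quad v(w_j)=v(w_j')=j,\quad v(h)=m,\quad v(u_j)=0 .$$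

**Proof of Theorem 3.** We show that in both variants $B$ is coprime to every other monomial of the fiber $(v,m+1)$. As $A\ne B$ is also in this fiber, Lemma 8 then gives a minimal generator of degree $m+1$. Take a monomial of the fiber, with $\alpha,\beta,f,g$ as in (1) for $n=m+1$.

**Step 1: $h$ pins down $f$ and $g$ outside $S$.** We have $m+2g(h)=f(h)+g(h)\le\alpha+\beta\le m+1$, so $g(h)=0$ and $f(h)=m$. All $w_i,w_i',u_j$ lie above $h$ in $Q$, so $g=0$ on them. Hence $f(w_i)=f(w_i')=i$ and $f(u_j)=0$.

**Step 2: the cycle makes $g$ constant on $S$.** Using first $Q$, then $v(a_1)=0$, then $a_1<_Pc$, then $v(c)=0$,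
$$g(c)\ge g(a_2)\ge\dots\ge g(a_m)\ge g(a_1)=f(a_1)\ge f(c)=g(c).$$
So $g\equiv k$ on $S$ for some $k$, and therefore $f(a_i)=k+i-1$ and $f(c)=k$. Since $w_1'<_Pa_1$, we get $k=f(a_1)\le f(w_1')=1$. So $k\in\{0,1\}$.

For the two cases, let $K_1,\dots,K_\alpha$ be the $x$-indices of the monomial, and for an element $p$ let $T(p)=\{r:p\in K_r\}$. Then $|T(p)|=f(p)$, and $p<_Pp'$ implies $T(p')\subseteq T(p)$. If $p\le_Pp'$ and $f(p)=f(p')$, then $T(p)=T(p')$.

**Step 3: the case $k=1$ gives only $B$.** Now $f(a_i)=i$, $f(c)=1$, $M(f)=m$ and $g=1_S$. So $\alpha\ge m$ and $\beta\ge1$; with $\alpha+\beta\le m+1$ we get $\alpha=m$, $\beta=1$, and $z$ does not occur. The $y$-variable is $y_S$. It remains to find the $x$-indices. For $1\le i\le m-1$ we have $f(w_i)=f(w_i')=f(a_i)=i$, together with $w_i'\le_Pw_i$ and $w_i'<_Pa_i$. So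
$$T(w_i)=T(w_i')=T(a_i)=:T_i .$$
Since $a_1<_Pc$ and $f(a_1)=f(c)=1$, also $T(c)=T(a_1)=T_1$. Further $T(a_m)=T(h)=[m]=:T_m$, as $f(a_m)=f(h)=m=\alpha$, and $T(u_j)=\emptyset$. Since $a_{i+1}<_Pw_i$, we have $T_i\subseteq T_{i+1}$ for $1\le i\le m-1$. As $|T_i|=i$, we may renumber the $x$-indices so that $T_i=\{1,\dots,i\}$ for all $i$. Then $K_r$ consists of the $a_j$ with $j\ge r$, the $w_j,w_j'$ with $j\ge r$, the element $h$, and $c$ if $r=1$. So $K_r=I_r$, and the monomial is $B$.

**Step 4: the case $k=0$ gives monomials coprime to $B$.** Now $g=0$, so no $y$ occurs; in particular $y_S$ does not. Also $f(a_1)=0$, so $a_1$ lies in no $x$-index, and $x_{I_1}$ does not occur because $a_1\in I_1$. For $1\le i\le m-1$ we have $f(w_i)=f(w_i')=f(a_{i+1})=i$ with $w_i'\le_Pw_i$ and $a_{i+1}<_Pw_i$. So $T(w_i')=T(w_i)=T(a_{i+1})$: an $x$-index of the monomial contains $w_i'$ if and only if it contains $a_{i+1}$. But for $2\le i\le m$ we have $a_i\in I_i$ and $w_{i-1}'\notin I_i$. So no $x_{I_i}$ occurs. Since $B$ is not divisible by $z$, the monomial is coprime to $B$.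

**Step 5: part (1).** For $d\ge2m+1$ take variant (I) with $e=d-2m-1$.

**Step 6: part (2).** Here we need $\ell(P,Q)=m+1$. Variant (I) does not provide this: the chain of $P$ together with $c\to a_2\to\dots\to a_m$ makes $\{a_1,\dots,a_m,w_1,\dots,w_{m-1},c\}$ strongly connected, a set of size $2m>m+1$ if $m\ge2$. Splitting $w_i$ into $w_i$ and $w_i'$ cuts these additional paths. So for $d\ge3m$ take variant (II) with $e=d-3m$. In $D(P,Q)$ there is the cycle
$$a_1\to c\to a_2\to\dots\to a_m\to a_1,$$
so $S$ is strongly connected, with $|S|=m+1$. The elements $w_i$ and $u_j$ are maximal in both orders, so they have no outgoing arcs. The element $h$ is minimal in both orders, so it has no incoming arcs. The element $w_i'$ is minimal in $P$, and in $Q$ only $h$ is below it, so its only incoming arc comes from $h$. Hence no element outside $S$ lies on a directed cycle, every such element is a component by itself, and $\ell(P,Q)=m+1$.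

By Theorem 2, $I_\Omega$ has no minimal generator of degree above $\max\{2,m+1\}=m+1$. So $m+1=\ell(P,Q)$ is exactly the largest degree of a minimal generator. As $m\ge2$ is arbitrary, the bound $\max\{2,\ell\}$ is attained for every $\ell\ge3$. $\blacksquare$

## The largest degree for given $d$

**Proof of Corollary 4.** For every pair, $0\ne x_Py_Q-z^2\in I_\Omega$, and $I_\Omega$ contains no linear forms. So there is a minimal generator of degree $2$, and $D(d)\ge2$ for all $d\ge1$.

For $d\le4$ the bound of Theorem 2 is $2$, so $D(d)=2$.

For $d\ge5$ Theorem 2 gives $D(d)\le\max\{2,d-2\}=d-2$. For the lower bound put $m=\lfloor(d-1)/2\rfloor$. Then $m\ge2$ and $d\ge2m+1$, so Theorem 3(1) gives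
$$D(d)\ge m+1=\lfloor(d+1)/2\rfloor\ge3 .$$
For $d=5$ the two bounds coincide and $D(5)=3$.

Thus for $d\le4$ every pair $P,Q$ satisfies the conjecture, while for every $d\ge5$ some pair violates it. Since $\lfloor(d+1)/2\rfloor$ grows without bound, no degree bound is valid for all $d$. $\blacksquare$
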